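\title{Lifting diagrams of finite Boolean semilattices over dismantlable posets by locally matricial algebras}

\begin{abstract}
Let $K$ be a field. We prove that every diagram of finite Boolean $(\vee,0)$-semilattices indexed by a finite dismantlable partially ordered set is, up to isomorphism, the diagram of compact ideal semilattices of a diagram of locally matricial $K$-algebras. This answers a problem from a paper of Tuma and Wehrung. The index set is rebuilt one element at a time, and each step factors a given algebra homomorphism exactly through a new product of simple algebras. We also show that when the index set is a finite lattice, dismantlability is necessary, even for liftings by von Neumann regular rings.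
\end{abstract}

\section{The lifting problem}\label{sec:intro}

Throughout, $K$ is a field. Rings are associative and need not have a unit, and homomorphisms of rings and of $K$-algebras need not preserve units. A \emph{semilattice} is a $(\vee,0)$-semilattice, that is, a poset with a least element $0$ in which any two elements have a join; homomorphisms of semilattices preserve $\vee$ and $0$. A \emph{finite Boolean semilattice} is one isomorphic to $(\mathcal P(X),\cup,\emptyset)$ for a finite set $X$. We write $\boldsymbol 2=\{0,1\}$, so that $\boldsymbol 2^n\cong\mathcal P(\{1,\dots,n\})$.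

For a ring $R$, the \emph{compact} (that is, finitely generated) two-sided ideals form a semilattice $\mathrm{Id}_c R$, with join $I+J$. It records the ideal structure of $R$: every ideal is the directed union of the compact ideals that it contains. A ring homomorphism $\varphi\colon R\to R'$ induces $\mathrm{Id}_c\varphi\colon\mathrm{Id}_cR\to\mathrm{Id}_cR'$, which sends $I$ to the ideal of $R'$ generated by $\varphi[I]$. If $I$ is generated by a set $F$, then $\mathrm{Id}_c\varphi(I)$ is generated by $\varphi[F]$, because the preimage of the ideal generated by $\varphi[F]$ is an ideal containing $F$. Thus $\mathrm{Id}_c$ is a functor from rings to semilattices, and one may ask which configurations of semilattices and maps it produces from a given class of rings.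

A $K$-algebra is \emph{matricial} if it is isomorphic to a finite product of full matrix algebras $\mathcal M_n(K)$ (the empty product is the zero ring), and \emph{locally matricial} if it is isomorphic to a direct limit of matricial algebras. A ring is \emph{von Neumann regular} if for every $x$ there is $y$ with $xyx=x$. Locally matricial algebras are regular: a matrix $x=udw$ with $u,w$ invertible and $d$ a diagonal idempotent satisfies $xyx=x$ for $y=w^{-1}u^{-1}$, and regularity passes to finite products and direct limits. For a regular ring $R$ the semilattice $\mathrm{Id}_cR$ is distributive; the finite Boolean semilattices are the simplest distributive ones, and they are exactly the semilattices $\mathrm{Id}_cR$ with $R$ matricial.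

Let $P$ be a poset. A \emph{$P$-indexed diagram} of semilattices consists of semilattices $S_p$ ($p\in P$) and homomorphisms $\boldsymbol f_{p,q}\colon S_p\to S_q$ ($p\le q$) with $\boldsymbol f_{p,p}=\mathrm{id}$ and $\boldsymbol f_{p,r}=\boldsymbol f_{q,r}\circ\boldsymbol f_{p,q}$ for $p\le q\le r$. Diagrams of rings and of $K$-algebras are defined in the same way. A diagram $(R_p,\varphi_{p,q})$ of rings or of $K$-algebras \emph{lifts} $(S_p,\boldsymbol f_{p,q})$, with respect to $\mathrm{Id}_c$, if there are isomorphisms $\alpha_p\colon S_p\to\mathrm{Id}_cR_p$ with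
\[
\mathrm{Id}_c\varphi_{p,q}\circ\alpha_p=\alpha_q\circ\boldsymbol f_{p,q}\qquad(p\le q).
\]
Non-unital maps cannot be avoided here: a unital homomorphism $\varphi$ between unital rings has $\mathrm{Id}_c\varphi(R)=R'$, whereas $\boldsymbol f_{p,q}$ need not send the top element to the top element.

A finite poset $P$ is \emph{dismantlable} if its elements can be listed as $p_1,\dots,p_n$ so that, for each $k$, the element $p_k$ has at most one upper cover and at most one lower cover in $P\setminus\{p_1,\dots,p_{k-1}\}$. Chains are dismantlable. So is the square $\boldsymbol 2^2$: remove an atom, and a chain remains. The cube $\boldsymbol 2^3$ is not, since no element can be removed first: the bottom and the atoms have at least two upper covers, the top and the coatoms at least two lower covers.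

The following problem comes from the paper of Tuma and Wehrung \cite{TW}.

\medskip
\noindent\textbf{Problem.} \emph{Can every diagram of finite Boolean semilattices indexed by a finite dismantlable poset be lifted, with respect to $\mathrm{Id}_c$, by a diagram of locally matricial $K$-algebras?}
\medskip

The analogous statement for ordered groups is known (see \cite{TW}): every such diagram can be lifted, with respect to the $\mathrm{Id}_c$ functor on partially ordered abelian groups, by a diagram of dimension groups and positive homomorphisms. We do not use this result, but it suggests a positive answer. So does the shape of the index set. Read backwards, a dismantling builds $P$ by placing each new element $p$ on a single arrow $a\to b$ that is already present, and the lift only has to be extended by a factorization $R_a\to R_p\to R_b$ of one given homomorphism. The difficulty is that the factorization must be exact, that $R_p$ has a prescribed ideal structure, and that it must be possible to repeat the step. Matricial algebras suffice for chains but already fail for the square (Example~\ref{ex:square}).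

\begin{theorem}\label{thm:A}
Let $K$ be a field and $P$ a finite dismantlable poset. Every $P$-indexed diagram of finite Boolean $(\vee,0)$-semilattices can be lifted, with respect to $\mathrm{Id}_c$ on rings, by a diagram of locally matricial $K$-algebras. Moreover, each $R_p$ can be taken to be a finite product of simple unital locally matricial algebras of countable dimension.
\end{theorem}

For lattices the hypothesis on the index set is sharp.

\begin{theorem}\label{thm:B}
For a finite lattice $L$ and a field $K$, the following are equivalent:
\begin{enumerate}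
\item[(1)] $L$ is dismantlable.
\item[(2)] Every $L$-indexed diagram of finite Boolean $(\vee,0)$-semilattices can be lifted by locally matricial $K$-algebras.
\item[(3)] Every such diagram can be lifted by von Neumann regular rings.
\end{enumerate}
\end{theorem}

In particular, since $\boldsymbol 2^3$ is a non-dismantlable lattice, the word ``dismantlable'' cannot be dropped from Theorem~\ref{thm:A}.

Section~\ref{sec:rel} translates the problem into one about relations between finite sets and exhibits the obstruction on the square. Sections~\ref{sec:rank} and~\ref{sec:mix} build the simple algebras that remove the obstruction, and the square is lifted by hand in Example~\ref{ex:lift}. Section~\ref{sec:idem} does the same for an arbitrary homomorphism whose domain is a finite power of $K$. Section~\ref{sec:good} isolates a class of homomorphisms with infinite-dimensional domains whose factorization reduces to that case, and Section~\ref{sec:A} runs the induction. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.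

\medskip
\noindent\textbf{Conventions.} We write $\otimes$ for $\otimes_K$, and $\mathrm{Ad}(w)(x)=wxw^{-1}$ for a unit $w$; the only element of the zero ring counts as a unit. Idempotents $e,e'$ are \emph{orthogonal} if $ee'=e'e=0$. A finite sum of pairwise orthogonal idempotents is an idempotent, and it vanishes only if every term does (multiply the sum by the term). For a finite set $T$, the canonical idempotents of $K^T$ are denoted by $e_t$ ($t\in T$).

\section{Relations, multiplicities, and a square}\label{sec:rel}

For a relation $\rho\subseteq X\times Y$ and $S\subseteq X$ put $\rho[S]=\{y:(x,y)\in\rho\text{ for some }x\in S\}$ and $\rho[x]=\rho[\{x\}]$. For $\sigma\subseteq X\times U$ and $\tau\subseteq U\times Y$, the composite $\tau\sigma\subseteq X\times Y$ is defined by $(\tau\sigma)[x]=\tau[\sigma[x]]$. If $X,Y$ are finite, a semilattice homomorphism $\boldsymbol f\colon\mathcal P(X)\to\mathcal P(Y)$ is determined by the images of singletons, which are arbitrary; so $\boldsymbol f$ has the form $S\mapsto\rho[S]$ for a unique relation $\rho$, and composition of maps corresponds to composition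 of relations. A diagram of finite Boolean semilattices is therefore the same as a family of finite sets $X_p$ and relations $\rho_{pq}\subseteq X_p\times X_q$ ($p\le q$) with $\rho_{pp}$ the identity and $\rho_{pr}=\rho_{qr}\rho_{pq}$.

On the side of rings, let $A=\prod_{x\in X}A_x$ be a finite product of simple unital rings. We regard $A_x$ as an ideal of $A$, with unit $1_x$, and put $\operatorname{supp}a=\{x:a_x\ne0\}$. For an ideal $I$ of $A$ we have $I=\bigoplus_x1_xI$, and $1_xI$ is $0$ or $A_x$. So the ideals of $A$ are the sets $\alpha_A(S)=\{a:\operatorname{supp}a\subseteq S\}$, an element $a$ generates $\alpha_A(\operatorname{supp}a)$, and $\alpha_A\colon\mathcal P(X)\to\mathrm{Id}_cA$ is an isomorphism. For a homomorphism $\varphi\colon A\to B=\prod_{y\in Y}B_y$ between two such products define the \emph{relation of $\varphi$} by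
\[
\rho(\varphi)=\{(x,y)\in X\times Y:\varphi(1_x)_y\neq0\}.
\]

\begin{lemma}\label{lem:rel}
Let $\varphi\colon A\to B$ and $\varphi'\colon B\to B'$ be homomorphisms between finite products of simple unital rings.
\begin{enumerate}
\item[(a)] $\operatorname{supp}\varphi(e)=\rho(\varphi)[\operatorname{supp}e]$ for every idempotent $e\in A$.
\item[(b)] $\rho(\varphi'\varphi)=\rho(\varphi')\rho(\varphi)$, and $\rho(\mathrm{Ad}(w)\varphi)=\rho(\varphi)$ for every unit $w$ of $B$.
\item[(c)] $\mathrm{Id}_c\varphi(\alpha_A(S))=\alpha_B(\rho(\varphi)[S])$ for all $S\subseteq X$.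
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\varphi_{xy}\colon A_x\to B_y$, $a\mapsto\varphi(a)_y$, is a homomorphism with simple domain, so it is zero or injective, and it is zero exactly when $\varphi_{xy}(1_x)=0$, that is, when $(x,y)\notin\rho(\varphi)$. Now $\varphi(e)_y=\sum_x\varphi_{xy}(e_x)$ is a sum of pairwise orthogonal idempotents. It is nonzero if and only if $e_x\ne0$ and $(x,y)\in\rho(\varphi)$ for some $x$.

(b) Apply (a) to $\varphi'$ and the idempotent $\varphi(1_x)$, whose support is $\rho(\varphi)[x]$. Conjugation by a unit preserves supports.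

(c) The ideal $\alpha_A(S)$ is generated by $e=\sum_{x\in S}1_x$, so its image under $\mathrm{Id}_c\varphi$ is generated by $\varphi(e)$, whose support is $\rho(\varphi)[S]$ by (a).
\end{proof}

By (c), a diagram $(X_p,\rho_{pq})$ is lifted by any diagram of algebras $R_p=\prod_{x\in X_p}R_{p,x}$ with simple unital factors and $\rho(\varphi_{pq})=\rho_{pq}$. This is the form in which we construct lifts.

Homomorphisms between matricial algebras are governed by the textbook fact that every finite-dimensional unital $\mathcal M_k(K)$-module is a direct sum of copies of the column module $K^k$.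

\begin{lemma}\label{lem:mult}
Let $F=\prod_{t\in T}\mathcal M_{k_t}(K)$ with $T$ finite, and let $\theta\colon F\to\mathcal M_N(K)$ be a $K$-algebra homomorphism. There are integers $\mu_t\ge0$, the \emph{multiplicities} of $\theta$, with $\operatorname{rank}\theta(a)=\sum_t\mu_t\operatorname{rank}a_t$ for all $a\in F$; in particular $\operatorname{rank}\theta(1_t)=\mu_tk_t$. Two homomorphisms $F\to\mathcal M_N(K)$ with the same multiplicities are conjugate by an invertible matrix.
\end{lemma}

\begin{proof}
We have $K^N=(1-\theta(1))K^N\oplus\bigoplus_t\theta(1_t)K^N$. The algebra $F$ acts as zero on the first summand, and it acts on $\theta(1_t)K^N$ through its $t$-th factor, so that this summand is a sum of $\mu_t$ copies of $K^{k_t}$. This gives the rank formula. If $\theta'$ has the same multiplicities, corresponding summands are isomorphic modules (the first ones have the same dimension $N-\sum_t\mu_tk_t$), and a resulting isomorphism $u$ of $K^N$ satisfies $u\theta(a)=\theta'(a)u$.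
\end{proof}

For a homomorphism $\varphi$ between matricial algebras with factors indexed by $X$ and $Y$, the multiplicities form a $Y\times X$ matrix $\mu(\varphi)$. Its $(y,x)$ entry is positive if and only if $(x,y)\in\rho(\varphi)$, and the rank formula gives $\mu(\varphi'\varphi)=\mu(\varphi')\mu(\varphi)$.

Along a chain nothing obstructs a matricial lift. Given $A=\prod_x\mathcal M_{n_x}(K)$ and $\rho\subseteq X\times Y$, let $B_y=\mathcal M_{m_y}(K)$ with $m_y=1+\sum_{(x,y)\in\rho}n_x$, and let $\varphi(a)_y$ be block diagonal with the blocks $a_x$, $(x,y)\in\rho$, and one zero block of size $1$. Then $\rho(\varphi)=\rho$, and one continues up the chain. Two paths with the same ends change the picture.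

\begin{example}\label{ex:square}
Let $P=\{a,p,p',b\}$ be the square with bottom $a$ and top $b$. Put $X_a=X_b=\{1,2\}$, $X_p=\{u\}$, $X_{p'}=\{u_0,u_1\}$. Let $\rho_{ap}$, $\rho_{pb}$, $\rho_{ab}$ be the full relations, and
\[
\rho_{ap'}=\{(1,u_0),(2,u_0),(1,u_1)\},\qquad \rho_{p'b}=\{(u_0,1),(u_0,2),(u_1,1)\}.
\]
Through $u_0$ every element of $X_a$ is related to every element of $X_b$, so $\rho_{p'b}\rho_{ap'}=\rho_{ab}=\rho_{pb}\rho_{ap}$ and this is a diagram. It has no lift by matricial algebras. Indeed, in such a lift $\alpha_q$ sends atoms to atoms, so the simple factors of $R_q$ are indexed by $X_q$ with $\alpha_q=\alpha_{R_q}$, and $\rho(\varphi_{qq'})=\rho_{qq'}$ by Lemma~\ref{lem:rel}(c). The path through $p$ writes the $2\times2$ matrix $\mu(\varphi_{ab})$ as a column times a row, so its determinant is $0$. The path through $p'$ writes it as a product of two matrices of the form $\left(\begin{smallmatrix}+&+\\+&0\end{smallmatrix}\right)$, each of negative determinant, so its determinant is positive.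
\end{example}

The obstruction is that in $\mathcal M_n(K)$ two idempotents have a definite ratio of ranks, and every nonzero homomorphism to a matrix algebra preserves this ratio. The path through $p'$ forces different ratios in the two factors of $R_b$. To lift the square we need a \emph{simple} algebra $R_p$ that can be represented in several ways, with different ratios of ranks.

\section{Simple locally matricial algebras and normalized rank}\label{sec:rank}

Let $\mathcal L$ be the class of nonzero simple unital $K$-algebras that are directed unions of matricial subalgebras containing the unit (\emph{unital} matricial subalgebras). A finite product of members of $\mathcal L$ is again a directed union of matricial subalgebras, hence locally matricial. All lifts will be such products.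

\begin{lemma}\label{lem:L}
\begin{enumerate}
\item[(a)] Every member of $\mathcal L$ has center $K$.
\item[(b)] $\mathcal L$ is closed under $\otimes$.
\item[(c)] If $Z\in\mathcal L$ and $f_1,\dots,f_m\in Z$ are nonzero idempotents, there is a unital matricial subalgebra $F\subseteq Z$ containing all $f_s$ such that every $f_s$ has a nonzero component in every simple factor of $F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The center of a simple unital ring is a field. A central element $z$ lies in some unital matricial subalgebra $F$, hence in its center $K^r$. If $\alpha_1,\dots,\alpha_r\in K$ are the coordinates of $z$, then $\prod_l(z-\alpha_l)=0$, so $z=\alpha_l$ for some $l$.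

(b) Let $A,B\in\mathcal L$ be directed unions of unital matricial subalgebras $F_i$ and $F'_j$. Then $A\otimes B$ is the directed union of the $F_i\otimes F'_j$, which are matricial since $\mathcal M_k(K)\otimes\mathcal M_{k'}(K)\cong\mathcal M_{kk'}(K)$. Let $I\neq0$ be an ideal of $A\otimes B$, and choose $0\ne x=\sum_{i=1}^na_i\otimes b_i\in I$ with $n$ minimal. Then the $b_i$ are linearly independent and all $a_i\ne0$. Write $1=\sum_kc_ka_1d_k$ in $A$ and replace $x$ by $\sum_k(c_k\otimes1)x(d_k\otimes1)$; the new element has $a_1=1$ and is nonzero by independence of the $b_i$. For $a\in A$ the element $(a\otimes1)x-x(a\otimes1)=\sum_{i\ge2}(aa_i-a_ia)\otimes b_i$ of $I$ vanishes by minimality of $n$, so every $a_i$ is central, hence in $K$ by (a). Thus $x=1\otimes b$ with $b\ne0$, and $1\in I$ because $B$ is simple.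

(c) By simplicity $1=\sum_ka_{sk}f_sb_{sk}$ for each $s$. Choose $F$ containing all $f_s,a_{sk},b_{sk}$. In each simple factor of $F$ the component of $1$ is nonzero, so that of $f_s$ is too.
\end{proof}

We shall have to cut idempotents into pieces of arbitrary rational proportions. The algebra in which this is always possible is
\[
V=\varinjlim_j\mathcal M_{j!}(K),
\]
the limit along the unital embeddings $x\mapsto x\otimes1$ of $\mathcal M_{j!}(K)$ into $\mathcal M_{j!}(K)\otimes\mathcal M_{j+1}(K)=\mathcal M_{(j+1)!}(K)$. A directed union of simple unital subalgebras is simple, so $V\in\mathcal L$, and $V$ has countable dimension.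

Let $W$ be $V$ or $V\otimes V$. It is the union of a chain of unital subalgebras $W_j\cong\mathcal M_{w_j}(K)$, with $w_j=j!$ or $(j!)^2$. For an idempotent $e\in\mathcal M_d(W)=\mathcal M_d(K)\otimes W$ choose $j$ with $e\in\mathcal M_d(W_j)\cong\mathcal M_{dw_j}(K)$ and define the \emph{normalized rank}
\[
\operatorname{rk}(e)=\frac{\operatorname{rank}e}{w_j}\in\mathbb Q\cap[0,d].
\]
By Lemma~\ref{lem:mult}, a unital homomorphism $\mathcal M_N(K)\to\mathcal M_{N'}(K)$ has multiplicity $N'/N$ and multiplies ranks by this number; hence $\operatorname{rk}(e)$ depends neither on $j$ nor on the chosen isomorphism. From the corresponding properties of matrix rank, $\operatorname{rk}$ is additive on orthogonal idempotents, positive on nonzero idempotents, and invariant under conjugation by units, and $\operatorname{rk}(1)=d$. The rank of a Kronecker product is the product of the ranks, so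
\begin{equation}\label{eq:prod}
\operatorname{rk}(g\otimes k)=\operatorname{rk}(g)\operatorname{rk}(k)\qquad\text{for idempotents }g\in\mathcal M_d(V),\ k\in V,
\end{equation}
where $g\otimes k\in\mathcal M_d(V\otimes V)$. Since we use ranks and not traces, the characteristic of $K$ plays no role.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] \emph{(Conjugation.)} If $(h_i)_{i\in I}$ and $(h'_i)_{i\in I}$ are finite families of pairwise orthogonal idempotents of $\mathcal M_d(W)$ with $\operatorname{rk}(h_i)=\operatorname{rk}(h'_i)$ for all $i$, then there is a unit $z$ of $\mathcal M_d(W)$ with $zh_iz^{-1}=h'_i$ for all $i$.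
\item[(b)] \emph{(Cutting.)} If $h\in\mathcal M_d(V)$ is idempotent and $(\gamma_t)_{t\in T}$ is a finite family of nonnegative rationals with $\sum_t\gamma_t=\operatorname{rk}(h)$, there are pairwise orthogonal idempotents $g_t\in\mathcal M_d(V)$ with $\sum_tg_t=h$ and $\operatorname{rk}(g_t)=\gamma_t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) All the idempotents lie in one $\mathcal M_d(W_j)\cong\mathcal M_N(K)$. The assignments $e_i\mapsto h_i$ and $e_i\mapsto h'_i$ define two homomorphisms $K^I\to\mathcal M_N(K)$ with the same multiplicities; apply Lemma~\ref{lem:mult}.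

(b) Choose $j$ with $h\in\mathcal M_d(\mathcal M_{j!}(K))$ and all $\gamma_t\,j!$ integers. Write the image of $h$ as a direct sum of subspaces of dimensions $\gamma_t\,j!$, and let $g_t$ be the projection onto the $t$-th subspace along the other ones and the kernel of $h$.
\end{proof}

In particular, a nonzero idempotent of $V$ is a sum of any prescribed positive number of pairwise orthogonal nonzero idempotents. If $F=\prod_l\mathcal M_{d_l}(K)$, then $F\otimes W=\prod_l\mathcal M_{d_l}(W)$; we write $\operatorname{rk}_l$ for the normalized rank in the $l$-th block and apply Lemma~\ref{lem:facts} block by block.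

One more elementary device is used repeatedly. Let $A,Z,Z'$ be $K$-algebras, $(g_i)$ a finite family of pairwise orthogonal idempotents of $Z$, and $\kappa_i\colon A\to Z'$ homomorphisms. Then
\begin{equation}\label{eq:sum}
a\longmapsto\sum_ig_i\otimes\kappa_i(a)
\end{equation}
is a homomorphism $A\to Z\otimes Z'$: in the product of two such sums the mixed terms vanish, and the $i$-th terms multiply to $g_i\otimes\kappa_i(aa')$.

\section{Simple algebras with several rank functions}\label{sec:mix}

The algebra $V$ cannot itself serve as $R_p$ in the way we need: a unital homomorphism $V\to V$ preserves $\operatorname{rk}$, because its restriction to each $\mathcal M_{j!}(K)$ is a unital map into some $\mathcal M_{j'!}(K)$. At the other extreme, $K^T$ has the $|T|$ projections onto $K\subseteq V$, whose rank vectors on the idempotents $e_s$ are the rows of the identity matrix, but $K^T$ is not simple. We construct a simple algebra containing $K^T$ for which the rank vectors are as close to the rows of the identity matrix as we like.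

Let $T$ be a finite nonempty set, $m=|T|$, and let $J$ be the $T\times T$ matrix with all entries $1$. For $\eta\in\mathbb Q\setminus\{0\}$ put
\[
E(\eta)=\eta I+\frac{1-\eta}{m}J .
\]
This matrix is symmetric, its rows and columns sum to $1$, and its entries are positive when $0<\eta<1$. Since $J^2=mJ$ and $\eta(1-\eta')+\eta'(1-\eta)+(1-\eta)(1-\eta')=1-\eta\eta'$, we have $E(\eta)E(\eta')=E(\eta\eta')$; in particular $E(\eta)^{-1}=E(1/\eta)$.

The algebra will be a limit of powers $\mathcal M_{k_n}(K)^T$ in which the $n$-th connecting map mixes the factors in the proportions $E(\theta_n)$. Any mixing makes the limit simple. The total mixing from stage $n$ on is described by $\eta_n=\prod_{i\ge n}\theta_i$, which must be positive if the factors are to remain distinguishable, and rational because ranks in $V$ are rational. The telescoping choice $\theta_n=1-(q+n)^{-2}$, with $\eta_n=1-(q+n)^{-1}$, achieves both.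

\begin{lemma}\label{lem:mix}
Let $T$ be a finite nonempty set, $q\ge2$ an integer, and $\eta=1-\frac1q$. There are a countable-dimensional $R\in\mathcal L$, an injective unital homomorphism $\iota\colon K^T\to R$, and unital homomorphisms $\kappa_t\colon R\to V$ $(t\in T)$ with
\[
\operatorname{rk}\kappa_t(\iota(e_s))=E(\eta)_{ts}\qquad(s,t\in T).
\]
\end{lemma}

\begin{proof}
Put $N_n=m((q+n)^2-1)$, $k_0=1$, $k_{n+1}=k_n(N_n+m)$, and $R_n=\mathcal M_{k_n}(K)^T$. Let $\beta_n\colon R_n\to R_{n+1}$ be the unital embedding for which $\beta_n(a)_t$ is block diagonal with $N_n$ blocks $a_t$ followed by one block $a_{t'}$ for each $t'\in T$. Let $R=\varinjlim R_n$, regarded as the union of the $R_n$, and let $\iota$ be the inclusion of $R_0=K^T$.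

A nonzero ideal of $R$ contains some $a\ne0$ in some $R_n$. Every component of $\beta_n(a)$ contains every $a_{t'}$ as a block, so it is nonzero; hence the ideal contains $R_{n+1}$, and with it $1$. Thus $R\in\mathcal L$, and $R$ has countable dimension.

Fix $t\in T$. Let $\eta_n=1-\frac1{q+n}$, so $\eta_0=\eta$, and let $1^n_{s}$ be the unit of the $s$-th factor of $R_n$. Call a unital homomorphism $\lambda\colon R_n\to V$ \emph{balanced} if $\operatorname{rk}\lambda(1^n_s)=E(\eta_n)_{ts}$ for all $s\in T$.

\emph{Balanced maps exist for every $n$.} The numbers $E(\eta_n)_{ts}$, $s\in T$, are positive rationals with sum $1$. For large $j$ the numbers $\mu_s=j!\,E(\eta_n)_{ts}/k_n$ are integers, and $\sum_s\mu_sk_n=j!$. Map $R_n$ block diagonally into $\mathcal M_{j!}(K)$ with multiplicities $\mu_s$.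

\emph{Two balanced maps on $R_n$ are conjugate by a unit of $V$.} As $R_n$ is finite-dimensional, both map into one $\mathcal M_{j!}(K)$, and there both have the multiplicities $j!\,E(\eta_n)_{ts}/k_n$. Apply Lemma~\ref{lem:mult}.

\emph{If $\lambda$ is balanced on $R_{n+1}$, then $\lambda\beta_n$ is balanced on $R_n$.} Put $\theta_n=\frac{N_n}{N_n+m}=\frac{(q+n)^2-1}{(q+n)^2}$, so that $\frac{1-\theta_n}m=\frac1{N_n+m}$. The $s'$-th component of $\beta_n(1^n_s)$ has rank $k_n(N_n\delta_{s's}+1)=k_{n+1}E(\theta_n)_{s's}$. If $\lambda$ maps into $\mathcal M_{j!}(K)$ with multiplicities $\mu_{s'}$, then $\mu_{s'}k_{n+1}/j!=E(\eta_{n+1})_{ts'}$, and Lemma~\ref{lem:mult} gives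
\[
\operatorname{rk}\lambda\beta_n(1^n_s)=\sum_{s'}E(\eta_{n+1})_{ts'}E(\theta_n)_{s's}=E(\eta_{n+1}\theta_n)_{ts}=E(\eta_n)_{ts},
\]
because
\[
\eta_{n+1}\theta_n=\frac{q+n}{q+n+1}\cdot\frac{(q+n-1)(q+n+1)}{(q+n)^2}=\frac{q+n-1}{q+n}=\eta_n .
\]

Now choose a balanced $\kappa^0$ on $R_0$. Given a balanced $\kappa^n$ on $R_n$, take any balanced $\lambda$ on $R_{n+1}$ and a unit $u$ of $V$ with $\kappa^n=\mathrm{Ad}(u)\lambda\beta_n$; then $\kappa^{n+1}=\mathrm{Ad}(u)\lambda$ is balanced and $\kappa^{n+1}\beta_n=\kappa^n$. The maps $\kappa^n$ define $\kappa_t\colon R\to V$, and $\kappa_t\iota=\kappa^0$.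
\end{proof}

With this algebra the square can be lifted, and the computation contains the main idea of the whole proof.

\begin{example}\label{ex:lift}
Return to Example~\ref{ex:square}. First lift the chain $a<p'<b$ by matricial algebras: $R_a=K^2$, $R_{p'}=\mathcal M_2(K)\times K$, $F=\mathcal M_3(K)\times\mathcal M_2(K)$, with
\[
\varphi_{ap'}(\lambda_1,\lambda_2)=(\operatorname{diag}(\lambda_1,\lambda_2),\lambda_1),\qquad j'(x,\nu)=(\operatorname{diag}(x,\nu),x).
\]
Their relations are $\rho_{ap'}$ and $\rho_{p'b}$. Let $j=j'\varphi_{ap'}\colon K^2\to F$. The ranks of $j(e_1),j(e_2)$ are $(2,1)$ in the first block and $(1,1)$ in the second. We have to factor $j$ through a simple algebra, and we allow ourselves to enlarge the target.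

Take $R,\iota,\kappa_1,\kappa_2$ from Lemma~\ref{lem:mix} with $T=\{1,2\}$ and $q=2$. Then
\[
E(\tfrac12)=\tfrac14\begin{pmatrix}3&1\\1&3\end{pmatrix},\qquad E(\tfrac12)^{-1}=E(2)=\tfrac12\begin{pmatrix}3&-1\\-1&3\end{pmatrix}.
\]
So $\kappa_1$ sees $\iota(e_1),\iota(e_2)$ with ranks $(\frac34,\frac14)$ and $\kappa_2$ sees them with ranks $(\frac14,\frac34)$. We combine $\kappa_1$ and $\kappa_2$ with weights chosen separately in each block. Applying $E(2)$ to the required vectors gives the weights $(\frac52,\frac12)$ and $(1,1)$:
\[
\tfrac52\big(\tfrac34,\tfrac14\big)+\tfrac12\big(\tfrac14,\tfrac34\big)=(2,1),\qquad 1\cdot\big(\tfrac34,\tfrac14\big)+1\cdot\big(\tfrac14,\tfrac34\big)=(1,1).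
\]
The weights are positive but not integers, which is why a factor $V$ is needed to realize them. By Lemma~\ref{lem:facts}(b) there are orthogonal idempotents $g_1,g_2\in F\otimes V$ with $g_1+g_2=1$, of ranks $\frac52,\frac12$ in $\mathcal M_3(V)$ and $1,1$ in $\mathcal M_2(V)$. Define, as in \eqref{eq:sum},
\[
\Psi\colon R\to F\otimes V\otimes V,\qquad\Psi(r)=g_1\otimes\kappa_1(r)+g_2\otimes\kappa_2(r).
\]
By \eqref{eq:prod} and the displayed identities, $\Psi\iota(e_s)$ and $j(e_s)\otimes1\otimes1$ have the same rank in each block, for $s=1,2$. Lemma~\ref{lem:facts}(a) yields a unit $z$ with $z\,\Psi\iota(e_s)z^{-1}=j(e_s)\otimes1\otimes1$ for $s=1,2$. Since $e_1,e_2$ span $K^2$, this says $\mathrm{Ad}(z)\Psi\iota=j(\cdot)\otimes1\otimes1$. Put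
\[
R_p=R,\quad R_b=F\otimes V\otimes V,\quad\varphi_{ap}=\iota,\quad\varphi_{pb}=\mathrm{Ad}(z)\Psi,\quad\varphi_{p'b}=j'(\cdot)\otimes1\otimes1 .
\]
The square commutes exactly. The relation of $\iota$ is full since $\iota$ is injective, and that of $\varphi_{pb}$ is full since $\Psi(1)=1$. So the square is lifted.
\end{example}

\section{Factoring a finite family of idempotents}\label{sec:idem}

A homomorphism $K^\Sigma\to Z$ is the same as a family $(f_s)_{s\in\Sigma}$ of pairwise orthogonal idempotents of $Z$. We now factor such a map along an arbitrary factorization of its relation. Compared with Example~\ref{ex:lift} there are three new features. The middle algebra has several simple factors $R^\circ_u$, so each $f_s$ must be split among the indices $u$ through which it can pass. A factor $R^\circ_u$ may receive nothing from $K^\Sigma$ and yet have to map nontrivially to the target; it needs room orthogonal to all $f_s$, which may sum to $1$. We create the room by replacing $f_s$ with $f_s\otimes v_0$ for a proper idempotent $v_0$ of $V$. Finally, the factors of the target are arbitrary members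 of $\mathcal L$, on which we have no rank function; Lemma~\ref{lem:L}(c) reduces to a matricial subalgebra in which all relevant ranks are positive.

\begin{proposition}\label{prop:idem}
Let $\Sigma,U,Y$ be finite sets, $\sigma\subseteq\Sigma\times U$ and $\tau\subseteq U\times Y$. Let $Z=\prod_{y\in Y}Z_y$ with $Z_y\in\mathcal L$, and let $(f_s)_{s\in\Sigma}$ be pairwise orthogonal idempotents of $Z$ with $\operatorname{supp}f_s=(\tau\sigma)[s]$. Then there are
\begin{enumerate}
\item[(a)] countable-dimensional $R^\circ_u\in\mathcal L$ $(u\in U)$ and pairwise orthogonal idempotents $\varepsilon_s$ $(s\in\Sigma)$ of $R^\circ=\prod_uR^\circ_u$ with $\operatorname{supp}\varepsilon_s=\sigma[s]$;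
\item[(b)] finite nonempty sets $T_u$, unital homomorphisms $\kappa^u_t\colon R^\circ_u\to V$, and idempotents $g^u_t\in Z\otimes V$ $(u\in U,\ t\in T_u)$, pairwise orthogonal over all pairs $(u,t)$, with $\operatorname{supp}g^u_t=\tau[u]$;
\item[(c)] a nonzero idempotent $v_0\in V$ and a unit $z$ of $Z\otimes V\otimes V$,
\end{enumerate}
such that the homomorphism $\Psi\colon R^\circ\to Z\otimes V\otimes V$, $\Psi(r)=\sum_{u}\sum_{t\in T_u}g^u_t\otimes\kappa^u_t(r_u)$, satisfies
\[
z\,\Psi(\varepsilon_s)\,z^{-1}=f_s\otimes v_0\otimes1\qquad(s\in\Sigma).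
\]
\end{proposition}

\begin{proof}
\emph{Step 1: splitting.} Put $T_u=\{*\}\sqcup\{s\in\Sigma:(s,u)\in\sigma\}$ and $m_u=|T_u|\ge1$. Choose pairwise orthogonal nonzero idempotents $v_0$ and $v_u$ ($u\in U$) of $V$. Let $U_{sy}=\{u:(s,u)\in\sigma,\ (u,y)\in\tau\}$. By hypothesis $U_{sy}\neq\emptyset$ if and only if $f_{s,y}\ne0$, where $f_{s,y}$ is the $y$-component of $f_s$. When $U_{sy}\ne\emptyset$, write $v_0=\sum_{u\in U_{sy}}v^u_{sy}$ with pairwise orthogonal nonzero idempotents. For $(u,y)\in\tau$ and $t\in T_u$ define $h^u_{t,y}\in Z_y\otimes V$ by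
\[
h^u_{s,y}=f_{s,y}\otimes v^u_{sy}\quad\text{for }(s,u)\in\sigma,\qquad\qquad h^u_{*,y}=1\otimes v_u .
\]
These idempotents are nonzero, since $(s,u)\in\sigma$ and $(u,y)\in\tau$ give $u\in U_{sy}$ and hence $f_{s,y}\neq0$. For fixed $y$ they are pairwise orthogonal over all pairs $(u,t)$ with $(u,y)\in\tau$: for $s\ne s'$ because $f_{s,y}f_{s',y}=0$; for the same $s$ and $u\ne u'$ because $v^u_{sy}v^{u'}_{sy}=0$; for two starred indices because $v_uv_{u'}=0$; and for one starred index because $v^{u'}_{sy}=v_0v^{u'}_{sy}v_0$ is orthogonal to $v_u$. Moreover,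
\begin{equation}\label{eq:split}
\sum_{u\in U_{sy}}h^u_{s,y}=f_{s,y}\otimes v_0\qquad(s\in\Sigma,\ y\in Y),
\end{equation}
both sides being $0$ when $U_{sy}=\emptyset$.

\emph{Step 2: the algebras $R^\circ_u$.} By Lemma~\ref{lem:L}(c) choose, for each $y$, a unital matricial subalgebra $F_y\subseteq Z_y$ containing all $f_{s,y}$, such that each nonzero $f_{s,y}$ has a nonzero component in each block $l$ of $F_y$. Then $h^u_{t,y}\in F_y\otimes V$ has a nonzero component in each block, so $r^u_{t,y,l}=\operatorname{rk}_l(h^u_{t,y})$ is a positive rational. For each $u$ choose an integer $q_u\ge2$ so large that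
\[
r^u_{t,y,l}>\frac1{m_uq_u}\sum_{t'\in T_u}r^u_{t',y,l}
\]
for all $y\in\tau[u]$, all $t\in T_u$ and all blocks $l$ of $F_y$; these are finitely many conditions. Let $\eta_u=1-1/q_u$, and let $R^\circ_u,\iota_u,\kappa^u_t$ be given by Lemma~\ref{lem:mix} for $T_u$ and $q_u$. Let $\varepsilon_s$ have $u$-component $\iota_u(e_s)$ if $(s,u)\in\sigma$ and $0$ otherwise. Since $\iota_u$ is injective, (a) holds.

\emph{Step 3: the weights.} For $(u,y)\in\tau$ and a block $l$ of $F_y$, let the vector $(\gamma^u_{t,y,l})_{t\in T_u}$ be the image of $(r^u_{t,y,l})_{t\in T_u}$ under $E(1/\eta_u)=\frac1{\eta_u}\big(I-\frac{1}{m_uq_u}J\big)$. By the choice of $q_u$,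
\[
\gamma^u_{t,y,l}=\frac1{\eta_u}\Big(r^u_{t,y,l}-\frac1{m_uq_u}\sum_{t'}r^u_{t',y,l}\Big)>0,
\]
and $\sum_t\gamma^u_{t,y,l}=\sum_tr^u_{t,y,l}$ because the columns of $E(1/\eta_u)$ sum to $1$. The last sum is the rank in block $l$ of the idempotent $H^u_y=\sum_{t\in T_u}h^u_{t,y}$. By Lemma~\ref{lem:facts}(b) there are pairwise orthogonal idempotents $g^u_{t,y}\in F_y\otimes V$ ($t\in T_u$) with sum $H^u_y$ and $\operatorname{rk}_l(g^u_{t,y})=\gamma^u_{t,y,l}$ for all $l$; they are nonzero. For $u\ne u'$ the idempotents $H^u_y$ and $H^{u'}_y$ are orthogonal, and $g^u_{t,y}=H^u_yg^u_{t,y}H^u_y$, so for fixed $y$ the $g^u_{t,y}$ are pairwise orthogonal over all $(u,t)$. Put $g^u_{t,y}=0$ for $(u,y)\notin\tau$ and $g^u_t=(g^u_{t,y})_y$. Then (b) holds, and $\Psi$ is a homomorphism by \eqref{eq:sum}.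

\emph{Step 4: conjugation.} Fix $y$. For $(u,y)\in\tau$ and $t\in T_u$ let
\[
\hat h^u_{t,y}=\Psi(\iota_u(e_t))_y=\sum_{t'\in T_u}g^u_{t',y}\otimes\kappa^u_{t'}(\iota_u(e_t))\in F_y\otimes V\otimes V .
\]
The elements $\iota_u(e_t)\in R^\circ_u\subseteq R^\circ$ are pairwise orthogonal idempotents over all $(u,t)$, hence so are their images $\hat h^u_{t,y}$. By \eqref{eq:prod}, the symmetry of $E(\eta_u)$, and $E(\eta_u)E(1/\eta_u)=I$,
\[
\operatorname{rk}_l(\hat h^u_{t,y})=\sum_{t'}\gamma^u_{t',y,l}E(\eta_u)_{t't}=r^u_{t,y,l}=\operatorname{rk}_l(h^u_{t,y}\otimes1).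
\]
Lemma~\ref{lem:facts}(a), applied in each block of $F_y\otimes V\otimes V$, gives a unit $z_y$ of this algebra with $z_y\hat h^u_{t,y}z_y^{-1}=h^u_{t,y}\otimes1$ for all $(u,t)$ with $(u,y)\in\tau$. As $F_y$ contains the unit of $Z_y$, the element $z_y$ is a unit of $Z_y\otimes V\otimes V$. Put $z=(z_y)_y$. Only the indices $u\in U_{sy}$ contribute to $\Psi(\varepsilon_s)_y$, so by \eqref{eq:split}
\[
z_y\Psi(\varepsilon_s)_yz_y^{-1}=\sum_{u\in U_{sy}}z_y\hat h^u_{s,y}z_y^{-1}=\sum_{u\in U_{sy}}h^u_{s,y}\otimes1=f_{s,y}\otimes v_0\otimes1.\qedhere
\]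
\end{proof}

Finiteness of the semilattices enters the proof of Theorem~\ref{thm:A} at this point: $q_u$ has to satisfy finitely many inequalities, and finitely many idempotents have to be conjugated.

\section{Standard and good homomorphisms}\label{sec:good}

After one insertion the lift contains maps such as $\mathrm{Ad}(z)\Psi$, whose domain is infinite-dimensional, and the next insertion may require us to factor such a map or a composite of such maps. Lemma~\ref{lem:facts}(a) moves only finitely many idempotents and says nothing about a whole infinite-dimensional algebra. The way out is visible in the formula for $\Psi$. The domain enters only through the last tensor factor, via the unital maps $\kappa^u_t$, and the rest of the formula is a finite family of idempotents $g^u_t$. If we leave the last factor alone, factoring $\Psi$ amounts to factoring the family $(g^u_t)$, and this is Proposition~\ref{prop:idem}. For this shape to survive composition, later maps must act as the identity on the tensor factor that carries the $\kappa$'s. We therefore give names to the copies of $V$ and require every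 map to fix the named copies of its domain.

Fix an infinite set of \emph{labels}. For a finite set $C$ of labels let $\Lambda_C$ be the tensor product of copies of $V$, one for each $c\in C$. Thus $\Lambda_\emptyset=K$, $\Lambda_c:=\Lambda_{\{c\}}=V$, and $\Lambda_C\in\mathcal L$ by Lemma~\ref{lem:L}(b). For disjoint $C,D$ we identify $\Lambda_{C\cup D}=\Lambda_C\otimes\Lambda_D$; tensor factors are located by their labels, and their order in a formula is immaterial.

A \emph{labeled algebra} is a triple $\mathbf A=(X,(A^\circ_x)_{x\in X},C)$ with $X$ a finite set, $A^\circ_x\in\mathcal L$, and $C$ a finite set of labels. Its \emph{core} is $A^\circ=\prod_xA^\circ_x$ and its algebra is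
\[
A=A^\circ\otimes\Lambda_C=\prod_{x\in X}A^\circ_x\otimes\Lambda_C,
\]
a finite product of members of $\mathcal L$. If $G$ is a finite set of labels disjoint from $C$, we regard $A\otimes\Lambda_G$ as the algebra of $(X,(A^\circ_x),C\cup G)$.

\begin{definition}\label{def:good}
Let $\mathbf A=(X,(A^\circ_x),C)$ and $\mathbf B=(Y,(B^\circ_y),D)$ be labeled algebras. A homomorphism $\varphi\colon A\to B$ is \emph{standard} if $C\subseteq D$ and there are a label $c\in D\setminus C$, a finite set $\Sigma$ with a surjection $s\mapsto x(s)$ onto $X$, unital homomorphisms $\kappa_s\colon A^\circ_{x(s)}\to\Lambda_c$, and pairwise orthogonal idempotents $f_s\in B^\circ\otimes\Lambda_{D\setminus(C\cup\{c\})}$ $(s\in\Sigma)$ such that $\operatorname{supp}f_s\subseteq Y$ depends only on $x(s)$ and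
\begin{equation}\label{eq:std}
\varphi(a\otimes\lambda)=\sum_{s\in\Sigma}f_s\otimes\kappa_s(a_{x(s)})\otimes\lambda\qquad(a\in A^\circ,\ \lambda\in\Lambda_C).
\end{equation}
It is \emph{good} if $\varphi=\mathrm{Ad}(w)\varphi'$ with $\varphi'$ standard and $w$ a unit of $B$.
\end{definition}

Any such data define a homomorphism: by \eqref{eq:sum}, $\Phi(a)=\sum_sf_s\otimes\kappa_s(a_{x(s)})$ is a homomorphism $A^\circ\to B^\circ\otimes\Lambda_{D\setminus C}$, and \eqref{eq:std} says that $\varphi=\Phi\otimes\mathrm{id}_{\Lambda_C}$. Since the $\kappa_s$ are unital, $\varphi(1_x)=\sum_{x(s)=x}f_s\otimes1\otimes1$, a nonempty sum of orthogonal idempotents with a common support. Hence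
\begin{equation}\label{eq:supp}
\rho(\varphi)[x(s)]=\operatorname{supp}f_s\qquad(s\in\Sigma),
\end{equation}
and by surjectivity of $s\mapsto x(s)$ this determines $\rho(\varphi)$. The condition on supports is what will supply the hypothesis of Proposition~\ref{prop:idem}. It cannot be relaxed there: if $(s,u)\in\sigma$ and $(u,y)\in\tau$, then $\Psi(\varepsilon_s)_y\ne0$ by Lemma~\ref{lem:rel}(a), so $f_{s,y}$ has to be nonzero.

\begin{lemma}\label{lem:comp}
A composite of good homomorphisms is good.
\end{lemma}

\begin{proof}
Let $\varphi\colon A\to B$ and $\varphi'\colon B\to B'$ be good, with $\mathbf B'=(Y',(B'^\circ_{y'}),D')$. First we move the units out. If $\vartheta\colon B\to B'$ is a homomorphism and $w$ a unit of $B$, then $\hat w=\vartheta(w)+1-\vartheta(1)$ is a unit of $B'$ with inverse $\vartheta(w^{-1})+1-\vartheta(1)$, because $1-\vartheta(1)$ annihilates the image of $\vartheta$ on both sides; for the same reason $\hat w\vartheta(b)\hat w^{-1}=\vartheta(wbw^{-1})$. Thus if $\varphi=\mathrm{Ad}(w)\varphi_0$ and $\varphi'=\mathrm{Ad}(w')\varphi'_0$ with $\varphi_0,\varphi'_0$ standard,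 then $\varphi'\varphi=\mathrm{Ad}(w'\hat w)\varphi'_0\varphi_0$, and we may assume that $\varphi$ and $\varphi'$ are standard.

Let $\varphi$ have the data of Definition~\ref{def:good}, put $D_0=D\setminus(C\cup\{c\})$, and write $\varphi'=\Phi'\otimes\mathrm{id}_{\Lambda_D}$ with $\Phi'\colon B^\circ\to B'^\circ\otimes\Lambda_{D'\setminus D}$. Consider
\[
\Theta=\Phi'\otimes\mathrm{id}_{\Lambda_{D_0}}\colon\ B^\circ\otimes\Lambda_{D_0}\to B'^\circ\otimes\Lambda_{D'\setminus D}\otimes\Lambda_{D_0}=B'^\circ\otimes\Lambda_{D'\setminus(C\cup\{c\})}.
\]
Then $\varphi'=\Theta\otimes\mathrm{id}_{\Lambda_c}\otimes\mathrm{id}_{\Lambda_C}$, so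
\[
\varphi'\varphi(a\otimes\lambda)=\sum_s\Theta(f_s)\otimes\kappa_s(a_{x(s)})\otimes\lambda .
\]
The $\Theta(f_s)$ are pairwise orthogonal idempotents. Since $\Theta$ is a homomorphism between finite products of members of $\mathcal L$, Lemma~\ref{lem:rel}(a) gives $\operatorname{supp}\Theta(f_s)=\rho(\Theta)[\operatorname{supp}f_s]$, which depends only on $x(s)$. Finally $C\subseteq D'$ and $c\in D'\setminus C$. So $\varphi'\varphi$ is standard, with the same $c$, $\Sigma$ and $\kappa_s$.
\end{proof}

When the target $R_b$ is enlarged to $R_b\otimes\Lambda_G$, the maps into and out of it have to be adapted. The next lemma covers both kinds.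

\begin{lemma}\label{lem:tensor}
Let $\varphi\colon A\to B$ be good and let $G$ be a finite set of labels disjoint from $D$, hence from $C$.
\begin{enumerate}
\item[(i)] For a nonzero idempotent $v\in\Lambda_G$, the map $\varphi(\cdot)\otimes v\colon A\to B\otimes\Lambda_G$ is good.
\item[(ii)] The map $\varphi\otimes\mathrm{id}\colon A\otimes\Lambda_G\to B\otimes\Lambda_G$ is good.
\end{enumerate}
Both maps have relation $\rho(\varphi)$.
\end{lemma}

\begin{proof}
Let $\varphi=\mathrm{Ad}(w)\varphi'$ with $\varphi'$ standard. In both cases use the unit $w\otimes1$ and the same $c$, $\Sigma$, $\kappa_s$. In (i) use the idempotents $f_s\otimes v\in B^\circ\otimes\Lambda_{(D\cup G)\setminus(C\cup\{c\})}$, which have the same supports as the $f_s$ because $v\ne0$. In (ii) use the $f_s$ themselves: $C\cup G\subseteq D\cup G$, the label $c$ lies outside $C\cup G$, and $(D\cup G)\setminus(C\cup G\cup\{c\})=D\setminus(C\cup\{c\})$. The relations agree by \eqref{eq:supp} and Lemma~\ref{lem:rel}(b).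
\end{proof}

\begin{proposition}[Interpolation]\label{prop:interp}
Let $\varphi\colon A\to B$ be good with $\rho(\varphi)=\tau\sigma$, where $U$ is a finite set, $\sigma\subseteq X\times U$ and $\tau\subseteq U\times Y$. Let $G$ be a set of two labels disjoint from $D$. Then there are a labeled algebra $\mathbf R=(U,(R^\circ_u),C_R)$ with countable-dimensional $R^\circ_u$, a nonzero idempotent $v\in\Lambda_G$, and good homomorphisms $\psi\colon A\to R$ and $\chi\colon R\to B\otimes\Lambda_G$ with
\[
\rho(\psi)=\sigma,\qquad\rho(\chi)=\tau,\qquad\chi\psi=\varphi(\cdot)\otimes v .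
\]
\end{proposition}

\begin{proof}
Write $G=\{c_1,c_2\}$ and $\varphi=\mathrm{Ad}(w)\varphi'$ with $\varphi'$ standard, with data $c,\Sigma,\kappa_s,f_s$. Put $C_R=C\cup\{c\}\subseteq D$ and $Z=B^\circ\otimes\Lambda_{D\setminus C_R}$, so that $f_s\in Z$ and $B=Z\otimes\Lambda_{C_R}$. Let $\sigma'=\{(s,u):(x(s),u)\in\sigma\}\subseteq\Sigma\times U$. By \eqref{eq:supp}, $\operatorname{supp}f_s=(\tau\sigma)[x(s)]=(\tau\sigma')[s]$. Apply Proposition~\ref{prop:idem} to $(f_s)$, $\sigma'$, $\tau$, with the two copies of $V$ labeled $c_1$ and $c_2$ in this order. Let $\mathbf R=(U,(R^\circ_u),C_R)$ and $v=v_0\otimes1\in\Lambda_{c_1}\otimes\Lambda_{c_2}$.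

Define $\psi\colon A\to R=R^\circ\otimes\Lambda_c\otimes\Lambda_C$ by $\psi(a\otimes\lambda)=\sum_s\varepsilon_s\otimes\kappa_s(a_{x(s)})\otimes\lambda$. The support $\sigma'[s]=\sigma[x(s)]$ of $\varepsilon_s$ depends only on $x(s)$, so $\psi$ is standard with label $c$, and $\rho(\psi)=\sigma$ by \eqref{eq:supp}.

Define $\chi'=\Psi\otimes\mathrm{id}_{\Lambda_{C_R}}\colon R\to Z\otimes\Lambda_G\otimes\Lambda_{C_R}=B\otimes\Lambda_G$. It is standard with label $c_2\in(D\cup G)\setminus C_R$. The index set consists of the pairs $(u,t)$, $t\in T_u$, and its projection onto $U$ is surjective because the $T_u$ are nonempty; the unital maps are the $\kappa^u_t\colon R^\circ_u\to\Lambda_{c_2}$; and the idempotents $g^u_t$ lie in $Z\otimes\Lambda_{c_1}=B^\circ\otimes\Lambda_{(D\cup G)\setminus(C_R\cup\{c_2\})}$ and have support $\tau[u]$. Hence $\rho(\chi')=\tau$. Let $\tilde z=z\otimes1\in(Z\otimes\Lambda_G)\otimes\Lambda_{C_R}$ and $\chi=\mathrm{Ad}((w\otimes1)\tilde z)\chi'$, which is good with relation $\tau$.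

The unit $\tilde z$ acts only on the factor $Z\otimes\Lambda_G$, while $\kappa_s(a_{x(s)})\otimes\lambda$ lies in $\Lambda_{C_R}$. Therefore
\begin{align*}
\mathrm{Ad}(\tilde z)\chi'\psi(a\otimes\lambda)&=\sum_sz\Psi(\varepsilon_s)z^{-1}\otimes\kappa_s(a_{x(s)})\otimes\lambda\\
&=\sum_sf_s\otimes v\otimes\kappa_s(a_{x(s)})\otimes\lambda=\varphi'(a\otimes\lambda)\otimes v,
\end{align*}
and conjugation by $w\otimes1$ gives $\chi\psi(a\otimes\lambda)=\varphi(a\otimes\lambda)\otimes v$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $P$ be dismantled by $p_1,\dots,p_n$, and let the diagram be given by finite sets $X_p$ and relations $\rho_{pq}$ as in Section~\ref{sec:rel}. To ensure that every inserted element has something below it and something above it, adjoin a new least element $\hat0$ and a new greatest element $\hat1$, with $X_{\hat0}=X_{\hat1}=\emptyset$ and all relations involving them empty. A composite with an empty relation is empty, so this is a diagram on $P\cup\{\hat0,\hat1\}$. Put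
\[
Q_k=\{\hat0,\hat1\}\cup\{p_{k+1},\dots,p_n\}\qquad(0\le k\le n).
\]
In $Q_{k-1}=Q_k\cup\{p_k\}$ the element $p_k$ has exactly one lower cover $a$, namely its lower cover in $\{p_k,\dots,p_n\}$ if there is one and $\hat0$ otherwise; dually it has exactly one upper cover $b$. In a finite poset every element below $p_k$ lies below or at a lower cover of $p_k$, and dually. So $a<b$ and, for $q\in Q_k$,
\begin{equation}\label{eq:cover}
q<p_k\iff q\le a,\qquad q>p_k\iff q\ge b .
\end{equation}
This is the only use of dismantlability. It means that all maps into and out of the new algebra can be defined from the two maps produced by a single interpolation.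

\medskip
\noindent\textbf{Claim.} \emph{For $k=n,n-1,\dots,0$ there are labeled algebras $\mathbf R_q=(X_q,(R^\circ_{q,x})_{x\in X_q},C_q)$, $q\in Q_k$, with countable-dimensional $R^\circ_{q,x}$, and a $Q_k$-indexed diagram $(R_q,\varphi_{qq'})$ such that $\varphi_{qq'}$ is good and $\rho(\varphi_{qq'})=\rho_{qq'}$ whenever $q<q'$.}
\medskip

For $k=n$ we have $Q_n=\{\hat0,\hat1\}$ and $R_{\hat0}=R_{\hat1}=0$. Take $C_{\hat0}=\emptyset$ and $|C_{\hat1}|=1$; the zero map is standard with $\Sigma=\emptyset$.

Assume the claim for $k\ge1$, let $p=p_k$, and let $a,b$ be as above. Choose a set $G$ of two labels disjoint from all $C_q$, $q\in Q_k$. Since $\rho_{ab}=\rho_{pb}\rho_{ap}$, Proposition~\ref{prop:interp} applies to $\varphi_{ab}$ with $U=X_p$, $\sigma=\rho_{ap}$, $\tau=\rho_{pb}$. It gives a labeled algebra $\mathbf R_p$, a nonzero idempotent $v\in\Lambda_G$, and good maps $\psi\colon R_a\to R_p$ and $\chi\colon R_p\to R_b\otimes\Lambda_G$ with relations $\rho_{ap},\rho_{pb}$ and $\chi\psi=\varphi_{ab}(\cdot)\otimes v$.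

The price of the factorization is that $R_b$ has become $R_b\otimes\Lambda_G$ and $\varphi_{ab}$ has become $\varphi_{ab}(\cdot)\otimes v$. We propagate this change through the up-set $H=\{q\in Q_k:q\ge b\}$: algebras in $H$ are tensored with $\Lambda_G$, and maps that enter $H$ from outside are cut down by $v$. Note that $q\le a$ implies $q\notin H$, as $a<b$. Put $R'_q=R_q\otimes\Lambda_G$ (label set $C_q\cup G$) for $q\in H$, $R'_q=R_q$ for $q\in Q_k\setminus H$, and $R'_p=R_p$. For $q\le q'$ in $Q_k$ put
\[
\varphi'_{qq'}=\begin{cases}\varphi_{qq'}\otimes\mathrm{id}&\text{if }q\in H\ (\text{so }q'\in H),\\ \varphi_{qq'}(\cdot)\otimes v&\text{if }q\notin H,\ q'\in H,\\ \varphi_{qq'}&\text{if }q'\notin H\ (\text{so }q\notin H),\end{cases}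
\]
and, using \eqref{eq:cover}, put $\varphi'_{qp}=\psi\varphi_{qa}$ for $q\le a$, $\varphi'_{pq}=(\varphi_{bq}\otimes\mathrm{id})\chi$ for $q\ge b$, and $\varphi'_{pp}=\mathrm{id}$.

\emph{This is a diagram.} We have $\varphi'_{qq}=\mathrm{id}$ for all $q$. Let $q\le q'\le q''$ in $Q_k$. Since $H$ is an up-set there are four cases. If all three elements lie in $H$, or none does, then $\varphi'_{q'q''}\varphi'_{qq'}=\varphi'_{qq''}$ is the old identity, tensored with $\mathrm{id}$ in the first case. If $q\notin H$ and $q',q''\in H$, then $(\varphi_{q'q''}\otimes\mathrm{id})(\varphi_{qq'}(r)\otimes v)=\varphi_{qq''}(r)\otimes v$. If $q,q'\notin H$ and $q''\in H$, then $\varphi_{q'q''}(\varphi_{qq'}(r))\otimes v=\varphi_{qq''}(r)\otimes v$. Among chains containing $p$, those in which $p$ is repeated are trivial, and by \eqref{eq:cover} three kinds remain. For $q\le a$ and $q'\ge b$,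
\[
\varphi'_{pq'}\varphi'_{qp}=(\varphi_{bq'}\otimes\mathrm{id})\chi\psi\varphi_{qa}=\varphi_{bq'}\varphi_{ab}\varphi_{qa}(\cdot)\otimes v=\varphi_{qq'}(\cdot)\otimes v=\varphi'_{qq'} .
\]
For $q\le q'\le a$ we have $\varphi'_{q'p}\varphi'_{qq'}=\psi\varphi_{q'a}\varphi_{qq'}=\psi\varphi_{qa}=\varphi'_{qp}$. For $b\le q\le q'$ we have $\varphi'_{qq'}\varphi'_{pq}=(\varphi_{qq'}\varphi_{bq}\otimes\mathrm{id})\chi=\varphi'_{pq'}$.

\emph{The maps are good and have the right relations.} For $q<q'$ in $Q_k$ this is Lemma~\ref{lem:tensor}(ii), Lemma~\ref{lem:tensor}(i), or the induction hypothesis, according to the three cases of the definition. For $\varphi'_{ap}=\psi$ and $\varphi'_{pb}=\chi$ it holds by construction. For $q<a$, the map $\varphi'_{qp}=\psi\varphi_{qa}$ is good by Lemma~\ref{lem:comp}, with relation $\rho_{ap}\rho_{qa}=\rho_{qp}$ by Lemma~\ref{lem:rel}(b). For $q>b$, the map $\varphi'_{pq}=\varphi'_{bq}\chi$ is good by Lemma~\ref{lem:comp}, with relation $\rho_{bq}\rho_{pb}=\rho_{pq}$. The cores at the elements of $Q_k$ are unchanged, and those at $p$ are countable-dimensional. This proves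 the claim.

Take $k=0$ and restrict to $P$. Each $R_p$ is the product of the algebras $R^\circ_{p,x}\otimes\Lambda_{C_p}\in\mathcal L$, $x\in X_p$, which are simple, unital, locally matricial and of countable dimension; so $R_p$ is locally matricial. With $\alpha_p=\alpha_{R_p}$, Lemma~\ref{lem:rel}(c) gives $\mathrm{Id}_c\varphi_{pq}(\alpha_p(S))=\alpha_q(\rho_{pq}[S])=\alpha_q(\boldsymbol f_{p,q}(S))$ for $p<q$ and $S\subseteq X_p$, and for $p=q$ both sides equal $\alpha_p(S)$. Theorem~\ref{thm:A} is proved. \qed

\section{Crowns and the proof of Theorem~\ref{thm:B}}\label{sec:B}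

The implication (1)$\Rightarrow$(2) is Theorem~\ref{thm:A}, and (2)$\Rightarrow$(3) holds because locally matricial algebras are regular. We prove (3)$\Rightarrow$(1) by constructing, on any finite non-dismantlable lattice $L$, a diagram with no regular lift.

The idea is a monodromy argument, shown for the cube in Figure~\ref{fig:cube}. A ring $R$ with $\mathrm{Id}_cR\cong\boldsymbol2^2$ is a direct sum of two ideals, so an idempotent $\varepsilon$ coming from the bottom of the diagram splits into two halves in it. We place $\boldsymbol2^2$ along a cycle of comparabilities and let exactly one edge of the cycle swap the atoms. The semilattice maps from the bottom and to the top do not see the swap, so the diagram commutes. In a lift, however, the two halves of $\varepsilon$ can be compared in the top ring, and going once around the cycle identifies one half with the other.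

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node (o) at (2,0) {$\boldsymbol 2$};
\node (x1) at (0,1.2) {$x_1$};
\node (x2) at (2,1.2) {$x_2$};
\node (x3) at (4,1.2) {$x_3$};
\node (y1) at (0,2.6) {$y_1$};
\node (y3) at (2,2.6) {$y_3$};
\node (y2) at (4,2.6) {$y_2$};
\node (t) at (2,3.8) {$\boldsymbol 2$};
\draw[gray] (o)--(x1) (o)--(x2) (o)--(x3) (y1)--(t) (y3)--(t) (y2)--(t);
\draw[thick] (x2)--(y1) (x2)--(y2) (x3)--(y2) (x3)--(y3) (x1)--(y3);
\draw[thick,dashed] (x1)--node[left] {$\omega$} (y1);
\node[gray] at (3.5,0.45) {$\delta$};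
\node[gray] at (3.5,3.35) {$\pi$};
\end{tikzpicture}
\caption{A diagram on the cube $\boldsymbol 2^3$ with no lift by regular rings. The six middle vertices form a crown and carry $\boldsymbol 2^2$; the bottom and the top carry $\boldsymbol 2$. Solid middle edges are identity maps, the dashed edge is the map $\omega$ that swaps the two atoms of $\boldsymbol 2^2$, the lower edges are the embedding $\delta$ preserving $0$ and $1$, and the upper edges are the map $\pi$ that sends every nonzero element to $1$.}
\label{fig:cube}
\end{figure}

\subsection*{Finding a crown} A \emph{crown of order $2n$} is a poset with elements $x_i,y_i$ ($i\in\mathbb Z/n$) whose only strict comparabilities are $x_i<y_i$ and $x_{i+1}<y_i$. By a theorem of Kelly and Rival \cite{KR}, a finite lattice is dismantlable if and only if it contains no crown of order $2n$ with $n\ge3$ as a subposet. In \cite{KR} dismantlability means successive removal of one element leaving sublattices. This agrees with our definition. For an element $p$ of a finite lattice $L'$, the set $L'\setminus\{p\}$ is closed under joins and meets if and only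 if $p$ is neither a join nor a meet of two elements different from $p$. Now two distinct lower covers of $p$ have join $p$; and if $p$ has at most one lower cover, then any two elements below $p$ lie below or at that cover, so their join is not $p$. With the dual statement, $L'\setminus\{p\}$ is a sublattice if and only if $p$ has at most one lower and at most one upper cover, and by induction the two kinds of successive removal coincide.

So let $L$ be a finite non-dismantlable lattice, with bottom $0_L$ and top $1_L$, and fix a crown $\{x_i,y_i\}$ in $L$ with $n\ge3$.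

\subsection*{Retracting onto the crown} In the cube the crown is the whole middle part. In general $L$ has further elements, some of them between an $x_i$ and a $y_j$, and we must decide what they carry. Partition $L$ into
\[
L_0=\{q:q\not\ge x_i\text{ for all }i\},\qquad M=\{q:x_i\le q\le y_j\text{ for some }i,j\},\qquad L_2=L\setminus(L_0\cup M).
\]
The sets $L_0$ and $M$ are disjoint, and $L_0$ is a down-set. The set $L_2$ consists of the elements that lie above some $x_i$ and below no $y_j$, so it is an up-set. No crown element is comparable to all the others, so none equals $0_L$ or $1_L$; hence $0_L\in L_0$ and $1_L\in L_2$. If $q\le q'$, then either $q,q'$ lie in the same part, or the pair goes from $L_0$ to $M$, from $M$ to $L_2$, or from $L_0$ to $L_2$.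

For $q\in M$ let $D(q)=\{i:x_i\le q\}$ and $U(q)=\{j:q\le y_j\}$. These sets are nonempty, and $x_i<y_j$ for all $i\in D(q)$, $j\in U(q)$. The comparability graph of the crown is a cycle of length $2n\ge6$. All its degrees are $2$, so $|D(q)|,|U(q)|\le2$; it contains no $4$-cycle, so the two sizes are not both $2$. We may therefore define
\[
r(q)=x_i\ \text{ if }D(q)=\{i\},\qquad r(q)=y_j\ \text{ if }|D(q)|=2\text{ and }U(q)=\{j\}.
\]
The map $r$ fixes the crown, since $D(x_i)=\{i\}$, $D(y_j)=\{j,j+1\}$ and $U(y_j)=\{j\}$. It is isotone. Let $q\le q'$ in $M$, so that $D(q)\subseteq D(q')$ and $U(q)\supseteq U(q')$. If $r(q)=y_j$, then $|D(q')|=2$ and $\emptyset\ne U(q')\subseteq\{j\}$, so $r(q')=y_j$. If $r(q)=x_i$, then either $D(q')=\{i\}$ and $r(q')=x_i$, or $|D(q')|=2$ and $r(q')=y_j$ with $i\in D(q')$, $j\in U(q')$, so that $x_i<y_j$.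

\subsection*{The diagram} For crown elements $k\le k'$ let $\nu(k,k')\in\mathbb Z/2$ be $1$ if $(k,k')=(x_1,y_1)$ and $0$ otherwise. Chains in the crown have at most two elements, so $k\le k'\le k''$ forces $k=k'$ or $k'=k''$; as $\nu(k,k)=0$, we get $\nu(k,k'')=\nu(k,k')+\nu(k',k'')$. Let $\delta\colon\boldsymbol2\to\boldsymbol2^2$ be the embedding preserving $0$ and $1$, let $\omega$ be the automorphism of $\boldsymbol2^2$ swapping the atoms, and let $\pi\colon\boldsymbol2^2\to\boldsymbol2$ send every nonzero element to $1$ and $0$ to $0$. These are semilattice homomorphisms with $\omega^2=\mathrm{id}$, $\omega\delta=\delta$, $\pi\omega=\pi$, $\pi\delta=\mathrm{id}$. Put $S_q=\boldsymbol2^2$ for $q\in M$ and $S_q=\boldsymbol2$ otherwise, and for $q\le q'$ let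
\[
\boldsymbol f_{q,q'}=\begin{cases}\delta&q\in L_0,\ q'\in M,\\ \omega^{\nu(r(q),r(q'))}&q,q'\in M,\\ \pi&q\in M,\ q'\in L_2,\\ \mathrm{id}_{\boldsymbol2}&q,q'\notin M.\end{cases}
\]
For $q\le q'\le q''$ the identity $\boldsymbol f_{q,q''}=\boldsymbol f_{q',q''}\boldsymbol f_{q,q'}$ follows from the additivity of $\nu$ when the parts are $(M,M,M)$, from $\omega\delta=\delta$ for $(L_0,M,M)$, from $\pi\omega=\pi$ for $(M,M,L_2)$, and from $\pi\delta=\mathrm{id}$ for $(L_0,M,L_2)$. In the remaining cases $q'\notin M$; then $q,q'\in L_0$ or $q',q''\in L_2$, one of the two maps is $\mathrm{id}_{\boldsymbol 2}$, and the other is given by the same case of the definition as $\boldsymbol f_{q,q''}$.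

\subsection*{There is no regular lift} Suppose that regular rings $R_q$, homomorphisms $\varphi_{qq'}$ and isomorphisms $\alpha_q$ lift this diagram. Each $R_q$ has finitely many compact ideals, and every ideal is a directed union of compact ones, so all ideals of $R_q$ are compact.

In particular $R_{0_L}\ne0$ has only the ideals $0$ and $R_{0_L}=\alpha_{0_L}(1)$. Take $x\neq0$ in $R_{0_L}$ and $y$ with $xyx=x$; then $\varepsilon=xy$ is a nonzero idempotent, and it generates $R_{0_L}$. This is the only use of regularity. Put $\varepsilon_q=\varphi_{0_L,q}(\varepsilon)$, so that $\varphi_{qq'}(\varepsilon_q)=\varepsilon_{q'}$, and write $\bar\varepsilon=\varepsilon_{1_L}$. The ideal generated by $\bar\varepsilon$ is $\mathrm{Id}_c\varphi_{0_L,1_L}(\alpha_{0_L}(1))=\alpha_{1_L}(1)\neq0$, so $\bar\varepsilon\ne0$.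

For $q\in M$ let $I_q,J_q$ be the images under $\alpha_q$ of the first and the second atom of $\boldsymbol2^2$. The ideals of $R_q$ are $0$, $I_q$, $J_q$ and $I_q+J_q=R_q$. As $I_q$ and $J_q$ are incomparable, $I_q\cap J_q=0$, and so $I_qJ_q=J_qI_q=0$ and $R_q=I_q\oplus J_q$ as rings. Write $\varepsilon_q=a_q+b_q$ with $a_q\in I_q$, $b_q\in J_q$. Then $a_qb_q=b_qa_q=0$, and $a_q+b_q=\varepsilon_q^2=a_q^2+b_q^2$ shows that $a_q,b_q$ are idempotents.

Let $q\le q'$ in $M$. If $\boldsymbol f_{q,q'}=\mathrm{id}$, then $\varphi_{qq'}[I_q]\subseteq I_{q'}$ and $\varphi_{qq'}[J_q]\subseteq J_{q'}$; since $\varphi_{qq'}(a_q)+\varphi_{qq'}(b_q)=\varepsilon_{q'}$, uniqueness of the decomposition gives $\varphi_{qq'}(a_q)=a_{q'}$. If $\boldsymbol f_{q,q'}=\omega$, then $\varphi_{qq'}[I_q]\subseteq J_{q'}$ and $\varphi_{qq'}[J_q]\subseteq I_{q'}$, so $\varphi_{qq'}(a_q)=b_{q'}$. Put $A_q=\varphi_{q,1_L}(a_q)$; then $\varphi_{q,1_L}(b_q)=\bar\varepsilon-A_q$. Applying $\varphi_{y_j,1_L}$ along the edges of the crown, on which $r$ is the identity, we obtain $A_{x_i}=A_{y_j}$ for every edge $x_i<y_j$ other than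 $x_1<y_1$, and $A_{x_1}=\bar\varepsilon-A_{y_1}$. The path $y_1>x_2<y_2>x_3<\dots<y_n>x_1$ avoids the exceptional edge, so $A_{y_1}=A_{x_1}$. Hence
\[
\varphi_{x_1,1_L}(a_{x_1})=A_{x_1}=\bar\varepsilon-A_{x_1}=\varphi_{x_1,1_L}(b_{x_1}),
\]
and therefore $A_{x_1}=A_{x_1}^2=\varphi_{x_1,1_L}(a_{x_1}b_{x_1})=0$ and $\bar\varepsilon=A_{x_1}+A_{x_1}=0$. This contradiction shows that (3) fails for $L$, and Theorem~\ref{thm:B} is proved. \qed

\begin{remark}
The lattice hypothesis in Theorem~\ref{thm:B} provides the crown and the elements $0_L$ and $1_L$, where $\varepsilon$ originates and where its halves are compared. For general posets, (2) does not imply (1). The poset with minimal elements $x_1,x_2$, maximal elements $y_1,y_2$ and $x_i<y_j$ for all $i,j$ is not dismantlable, since each $x_i$ has two upper covers and each $y_j$ has two lower covers. It has no three-element chain, so a diagram on it is subject to no commutativity condition, and it has a matricial lift: take $R_{x_i}=K^{X_{x_i}}$ and $R_{y_j}=\mathcal M_N(K)^{X_{y_j}}$ with $N>|X_{x_1}|,|X_{x_2}|$, and define each of the four maps by diagonal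 matrices, as for chains in Section~\ref{sec:rel}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KR} Kelly and Rival, \emph{Crowns, fences, and dismantlable lattices}, Canad. J. Math. 26 (1974) 1257--1271.

\bibitem{TW} Jiri Tuma, Friedrich Wehrung, \emph{Liftings of diagrams of semilattices by diagrams of dimension groups}, arXiv:math/0501376 (2005).

\end{thebibliography}
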